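# Linear spaces on sums of products of linear forms: the one-splitting bound

Throughout, $\mathbb K$ is an algebraically closed field of arbitrary characteristic. For a finite-dimensional vector space $V$, $\operatorname{Sym}V$ is the polynomial ring on a basis of $V$. It is a domain with unique factorization, and its elements are polynomial functions on $V^*$. As $\mathbb K$ is infinite, an element that vanishes at all points of $V^*$ is $0$.

## 1. Two products and unique factorization

Take $d\ge 2$ and the hypersurface
$$x_1x_2\cdots x_d+y_1y_2\cdots y_d=0\qquad\text{in }\mathbb P^{2d-1}.$$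
Which linear spaces does it contain? Some are cheap: on $x_i=y_j=0$ both products vanish, and this space has dimension $2d-3$. Others use cancellation, for instance the $(d-1)$-plane $y_1=-x_1$, $y_2=x_2,\dots,y_d=x_d$. It lies in no coordinate hyperplane. For two products we can describe all planes of the second sort.

**Proposition 1.** Let $L$ be a $k$-plane contained in $x_1\cdots x_d+y_1\cdots y_d=0$ and in no coordinate hyperplane. Then there are $\sigma\in S_d$ and $c_j\in\mathbb K^*$ with $\prod_jc_j=-1$ such that $y_{\sigma(j)}=c_jx_j$ on $L$ for all $j$. In particular $k\le d-1$. Conversely, such $L$ exist for every $0\le k\le d-1$.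

**Proof.** Write $L=\mathbb P(\Lambda)$ with $\dim\Lambda=k+1$. Restrict the coordinates to $\Lambda$; we get elements of $\Lambda^*$, none of which is zero. The equation says $\prod_jx_j=-\prod_jy_j$ in $\operatorname{Sym}\Lambda^*$. By unique factorization the linear factors agree up to order and scalars, so $y_{\sigma(j)}=c_jx_j$, and comparing products gives $\prod c_j=-1$. All coordinates together span $\Lambda^*$, so $x_1,\dots,x_d$ already span it, and $k+1\le d$. For the converse, the $(d-1)$-plane $y_1=-x_1$, $y_j=x_j$ ($j\geq 2$) contains a point with all coordinates nonzero. Any $k$-plane through this point inside that $(d-1)$-plane will do. $\square$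

So with two products, every $k$-plane lies in a coordinate hyperplane if and only if $k\ge d$. What changes when we add up $r$ products? Unique factorization compares two products, and it says nothing directly about a sum of three. New cancellations appear at once: if $a,b,z_1,\dots,z_{d-1}$ are independent linear forms, then
$$a\,z_1\cdots z_{d-1}+b\,z_1\cdots z_{d-1}-(a+b)\,z_1\cdots z_{d-1}=0. \tag{1}$$
This uses $d+1$ independent forms, one more than Proposition 1 allows for two products.

## 2. One-splitting for $r$ products

For $r,d\ge2$ put
$$X_{r,d}=V\Bigl(\sum_{i=1}^r\prod_{j=1}^dx_{ij}\Bigr)\subset\mathbb P^{rd-1},$$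
where the $x_{ij}$ are the homogeneous coordinates. For $k\ge0$, the Fano scheme $\mathbf F_k(X_{r,d})$ is the fine moduli space of projective $k$-planes contained in $X_{r,d}$. It is a closed subscheme of a Grassmannian. On a chart where the planes are graphs of linear maps with matrix $A$, one substitutes the graph into the equation of $X_{r,d}$, and the coefficients of the resulting polynomial are the equations in the entries of $A$.

**Definition ($\lambda$-splitting).** Let $\lambda\ge1$. A $k$-plane $L\subset X_{r,d}$ admits a $\lambda$-splitting if there are $1\le a_1<\dots<a_\lambda\le r$ such that $L\subset V\bigl(\sum_{i=1}^\lambda\prod_jx_{a_ij}\bigr)$. The scheme $\mathbf F_k(X_{r,d})$ is $m$-split if every $k$-plane of $X_{r,d}$ admits a $\lambda$-splitting for some $\lambda\le m$.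

Every $k$-plane in $X_{r,d}$ admits an $r$-splitting. A $1$-splitting means that a single product $\prod_jx_{aj}$ vanishes on $L$. Restricted to $L$ this is a product in a domain, so some $x_{aj}$ vanishes on $L$. Hence a plane has a $1$-splitting exactly when it lies in a coordinate hyperplane. For example, on $X_{2,3}$ the plane $x_{11}=x_{21}=0$ has a $1$-splitting, and the plane $x_{21}=-x_{11},\ x_{22}=x_{12},\ x_{23}=x_{13}$ has none.

Nathan Ilten and Hendrik Süß, "Fano Schemes for Generic Sums of Products of Linear Forms", arXiv:1610.06770 (2016), is the source of the following problem. The One-Splitting Conjecture says that for $r\ge2$, $d\ge3$ the scheme $\mathbf F_k(X_{r,d})$ is one-split if and only if $k\ge\frac r2d$ ($r$ even), respectively $k\ge\frac{r-1}2d+1$ ($r$ odd). Put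
$$B(r,d)=r+\lfloor r/2\rfloor(d-2)=\begin{cases}\frac r2d& r\text{ even},\\ \frac{r-1}2d+1& r\text{ odd}.\end{cases}$$
The conjecture is true.

**Theorem 2.** Let $r\ge2$, $d\ge2$, $k\ge0$. Then $\mathbf F_k(X_{r,d})$ is one-split if and only if $k\ge B(r,d)$. (For $d\ge3$ this is the One-Splitting Conjecture.)

For even $r$ we shall also find all planes just below the bound.

**Theorem 3.** Let $r$ be even, $d\ge3$, $k=\frac{rd}2-1$, the largest $k$ for which $\mathbf F_k(X_{r,d})$ is not one-split. The $k$-planes in $X_{r,d}$ admitting no $1$-splitting are exactly the planes
$$x_{i',\sigma_p(j)}=c_{p,j}\,x_{i,j}\quad(p=\{i<i'\}\in\mathcal M,\ 1\le j\le d),\qquad\prod_jc_{p,j}=-1\ \ \forall p\in\mathcal M,$$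
where $\mathcal M$ is a perfect matching of $\{1,\dots,r\}$, $\sigma_p\in S_d$ and $c_{p,j}\in\mathbb K^*$. The open subscheme of $\mathbf F_k(X_{r,d})$ of non-one-split planes is smooth, and is a disjoint union of $(r-1)!!\,(d!)^{r/2}$ tori of dimension $\frac r2(d-1)$.

So at the extremal dimension the only mechanism is that of Proposition 1, applied pair by pair.

## 3. Planes as configurations of linear forms

We first trade the plane for the list of restricted coordinates.

**Definition (configuration).** An $(r,d,n)$-configuration is an $n$-dimensional vector space $V$ with nonzero vectors $\ell_{ij}\in V$ ($1\le i\le r$, $1\le j\le d$) that span $V$ and satisfy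
$$\sum_{i=1}^rT_i=0\ \text{ in }\operatorname{Sym}V,\qquad T_i=\prod_{j=1}^d\ell_{ij}.$$
The $\ell_{ij}$ with fixed $i$ form row $i$. The $T_i$ are nonzero, as $\operatorname{Sym}V$ is a domain.

For instance, (1) is a $(3,d,d+1)$-configuration.

**Dictionary.** Let $L=\mathbb P(\Lambda)$ be a $k$-plane, $\Lambda\subset\mathbb K^{rd}$, $\dim\Lambda=k+1$. Put $V=\Lambda^*$ and $\ell_{ij}=x_{ij}|_\Lambda$. These span $V$. We have $L\subset X_{r,d}$ if and only if $\sum_iT_i=0$ in $\operatorname{Sym}V$, and $L$ has no $1$-splitting if and only if all $\ell_{ij}\ne0$. Conversely, given an $(r,d,n)$-configuration, the map $V^*\to\mathbb K^{rd}$, $p\mapsto(\ell_{ij}(p))$, is injective because the $\ell_{ij}$ span $V$; its image gives an $(n-1)$-plane. So non-one-split $k$-planes correspond to $(r,d,k+1)$-configurations. The scheme $\mathbf F_k(X_{r,d})$ is one-split exactly when no $(r,d,k+1)$-configuration exists, and Theorem 2 is equivalent to the following.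

**Theorem 4.** Let $r,d\ge2$. For $n\ge1$, an $(r,d,n)$-configuration exists if and only if $n\le B(r,d)$.

**Existence for $n\le B(r,d)$.** For $r$ even and $n=rd/2$, take independent $x_{p,j}$ ($1\le p\le r/2$, $1\le j\le d$) and, for each $p$, the two rows $\prod_jx_{p,j}$ and $(-x_{p,1})\prod_{j\ge2}x_{p,j}$. For $r$ odd, take $\frac{r-3}2$ such pairs and the three rows of (1) in $d+1$ new variables. This spans a space of dimension $\frac{r-3}2d+d+1=B(r,d)$. For smaller $n\ge1$, start with one of these configurations, pick $p_0\in V^*$ outside the finitely many hyperplanes $\ell_{ij}=0$, and restrict all forms to an $n$-dimensional subspace $W\subset V^*$ containing $p_0$. The restricted forms are nonzero at $p_0$, they span $W^*$ because $V\to W^*$ is surjective, and the identity persists. $\square$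

What remains is the upper bound $n\le B(r,d)$. Proposition 1 is the case $r=2$.

## 4. Three rows by restriction to a hyperplane

Here $B(3,d)=d+1$, and the bound can be proved by hand.

**Lemma 5.** In a configuration, any $r-1$ rows span $V$.

**Proof.** Say rows $1,\dots,r-1$ span $W$, and write $V=W\oplus C$. View $\operatorname{Sym}V$ as polynomials in a basis of $C$ with coefficients in the domain $\operatorname{Sym}W$. The degree in the $C$-variables is additive on products. Since $T_r=-\sum_{i<r}T_i\in\operatorname{Sym}W$ is nonzero of $C$-degree $0$, each factor $\ell_{rj}$ has $C$-degree $0$, so $\ell_{rj}\in W$. Hence $W=V$. $\square$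

**Proposition 6.** Every $(3,d,n)$-configuration has $n\le d+1$.

**Proof.** Suppose first that some form, say $\ell=\ell_{31}$, divides neither $T_1$ nor $T_2$. Pass to $V/\mathbb K\ell$. There $\bar T_3=0$, so $\bar T_1=-\bar T_2\ne0$. By unique factorization, every form of row 2 is, modulo $\ell$, proportional to a form of row 1. By Lemma 5 rows 1 and 2 span $V$. So $V/\mathbb K\ell$ is spanned by $d$ forms, and $n-1\le d$.

Otherwise every form divides at least two of $T_1,T_2,T_3$, hence the third as well. Then every form is proportional to one of row 1, and $n\le d$. $\square$

Restriction can be carried beyond three rows if the form $\ell$ is chosen with care; Section 11 does this. For now we follow a different line, which breaks a configuration apart instead of cutting it.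

## 5. Vanishing subsums, and a configuration without any

The function $B$ suggests an induction. Since $\lfloor r_1/2\rfloor+\lfloor r_2/2\rfloor\le\lfloor(r_1+r_2)/2\rfloor$ and $d\ge2$,
$$B(r_1,d)+B(r_2,d)\le B(r_1+r_2,d). \tag{2}$$
Suppose the rows split into two nonempty groups $I$ and $I'$ with $\sum_{i\in I}T_i=0=\sum_{i\in I'}T_i$. Each group has at least two rows, because no $T_i$ is zero. Each group is a configuration in the span of its own forms. By induction on $r$ and (2), $n\le B(|I|,d)+B(|I'|,d)\le B(r,d)$. So a configuration with a vanishing proper subsum causes no trouble.

The approach stops when no proper subsum vanishes, and this happens. Let $a,b,c,e,z$ be independent and take the $(4,3,5)$-configuration with rows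
$$abz,\qquad -a(b+c)z,\qquad cez,\qquad -c(e-a)z. \tag{3}$$
The sum is $z\,(ab-ab-ac+ce-ce+ac)=0$. No row vanishes, so a vanishing proper subsum would consist of two rows, and its complement would vanish too. But $T_1+T_2=-acz$, $T_1+T_3=(ab+ce)z$ and $T_1+T_4=(ab-ce+ac)z$ are all nonzero. The induction says nothing about (3).

There is a way out in this example. Replace $a$ by $ta$ and $c$ by $tc$, and divide all four rows by $t$. For each $t\neq 0$ we get a configuration with rows
$$abz,\qquad -a(b+tc)z,\qquad cez,\qquad -c(e-ta)z.$$
At $t=0$ the rows become $abz,\,-abz,\,cez,\,-cez$. This is again a $(4,3,5)$-configuration: the rank is still $5$ and no form has become zero. Now the subsums $T_1+T_2$ and $T_3+T_4$ vanish.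

The plan is therefore to degenerate until subsums vanish, without losing rank and without letting any form become zero. Two things made the example work: all rows were divided by the same power of $t$, and every form kept a nonzero limit. We now make this into a lemma, and then face the real difficulty of finding the weights when nobody hands us the coordinates.

## 6. Weights that break a configuration

**Lemma 7.** Let $(V,\ell_{ij})$ be an $(r,d,n)$-configuration and $w_{ij}\in\mathbb Z$. Put $G_{\ge c}=\operatorname{span}\{\ell_{ij}:w_{ij}\ge c\}$ and $G_{>c}=G_{\ge c+1}$. Assume

(a) $\sum_jw_{ij}=:\sigma$ is independent of $i$;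

(b) $\ell_{ij}\notin G_{>w_{ij}}$ for all $i,j$.

Put $V_c=G_{\ge c}/G_{>c}$ and let $\bar\ell_{ij}$ be the class of $\ell_{ij}$ in $V_{w_{ij}}$. Then $\bar V=\bigoplus_cV_c$ with the $\bar\ell_{ij}$ is an $(r,d,n)$-configuration.

**Proof.** The $G_{\ge c}$ form a decreasing filtration, equal to $V$ for $c\ll0$ and to $0$ for $c\gg0$, so $\dim\bar V=n$. The space $V_c$ is spanned by the classes of the $\ell_{ij}$ with $w_{ij}\ge c$, and those with $w_{ij}>c$ have class $0$; so it is spanned by the $\bar\ell_{ij}$ with $w_{ij}=c$. Hence the $\bar\ell_{ij}$ span $\bar V$. They are nonzero by (b).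

For the identity, choose complements $C_c$ with $G_{\ge c}=C_c\oplus G_{>c}$. Then $V=\bigoplus_cC_c\cong\bar V$. Grade $\operatorname{Sym}V$ by giving $C_c$ weight $c$. Under the identification, $\ell_{ij}=\bar\ell_{ij}+(\text{terms of weight}>w_{ij})$. Multiplying along a row and using (a), $T_i=\prod_j\bar\ell_{ij}+(\text{terms of weight}>\sigma)$, with the same $\sigma$ for all $i$. The weight-$\sigma$ part of $\sum_iT_i=0$ is $\sum_i\prod_j\bar\ell_{ij}=0$. $\square$

We call the passage from $(V,\ell_{ij})$ to $(\bar V,\bar\ell_{ij})$ an *elementary degeneration*. In (3), give weight $1$ to all multiples of $a$ and $c$ and weight $0$ to the other forms $b,\,b+c,\,e,\,e-a,\,z$. Every row sum is $1$. We have $G_{>0}=\operatorname{span}(a,c)$ and $G_{>1}=0$, so (b) holds. In $V_0=V/\operatorname{span}(a,c)$ the classes of $b+c$ and $b$ agree, as do those of $e-a$ and $e$. This is the limit found above.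

To measure progress we record how far a configuration has come apart.

**Definition (block decomposition).** A block decomposition of a configuration is a decomposition $V=\bigoplus_{b=1}^\kappa V_b$ with all $V_b\ne0$ such that each $\ell_{ij}$ lies in one of the $V_b$. Row $i$ then has multidegree $(a_{ib})_b$ with $a_{ib}=\#\{j:\ell_{ij}\in V_b\}$.

As the $\ell_{ij}$ span $V$, each $V_b$ is spanned by the forms in it; in particular it contains at least one form. Also $\kappa\le n$. The trivial decomposition has $\kappa=1$ and all multidegrees equal to $(d)$. The degenerate version of (3) has the five blocks $\mathbb Ka,\mathbb Kb,\mathbb Kc,\mathbb Ke,\mathbb Kz$. In this order rows 1 and 2 have multidegree $(1,1,0,0,1)$, and rows 3 and 4 have $(0,0,1,1,1)$. Different multidegrees are what produces vanishing subsums.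

**Lemma 8.** Suppose a configuration has a block decomposition for which not all rows have the same multidegree. Then $\{1,\dots,r\}$ is a disjoint union of $g\ge2$ groups $I$, each with $|I|\ge2$ and $\sum_{i\in I}T_i=0$. With $V_I=\operatorname{span}\{\ell_{ij}:i\in I\}$ and $n_I=\dim V_I$, one has $V=\sum_IV_I$, and each group is an $(|I|,d,n_I)$-configuration.

**Proof.** Group the rows by multidegree; there are at least two groups. The ring $\operatorname{Sym}(\bigoplus_bV_b)$ is multigraded by the degree in each block, and $T_i$ is homogeneous of the multidegree of row $i$. So the sum of the $T_i$ over each group is a homogeneous part of $\sum_iT_i=0$, and vanishes. Since no $T_i$ is zero, each group has at least two rows. The $V_I$ together contain all forms, so they add up to $V$. The forms of a group are nonzero, span $V_I$, and satisfy the identity in $\operatorname{Sym}V_I\subset\operatorname{Sym}V$. $\square$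

## 7. Orders of vanishing on a locus of constant ratios

Where do good weights come from? Look at (3) again. Along the curve $(a,b,c,e,z)=(t,1,t,1,1)$ in $V^*$, the forms $a$ and $c$ vanish to order $1$ at $t=0$, and $b,\ b+c=1+t,\ e,\ e-a=1-t,\ z$ to order $0$. These orders are the weights we used. Orders of vanishing satisfy (b) automatically: a linear combination of forms of order $>c$ again has order $>c$, so a form of order exactly $c$ is not among them. Condition (a) asks that all $T_i$ vanish to the same order. We force it by staying on a subvariety where the ratios $T_i/T_1$ are constant. That costs only $r-2$ equations, because the relation $\sum T_i=0$ gives the last ratio for free.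

To count how many independent weights we get this way, curves are replaced by valuations. A *$\mathbb Z$-valued valuation of $\mathbb K(Y)$ trivial on $\mathbb K$* is a homomorphism $v:\mathbb K(Y)^*\to\mathbb Z$ with $v(f+g)\ge\min(v(f),v(g))$ when $f+g\ne0$, and $v=0$ on $\mathbb K^*$; put $v(0)=\infty$. The basic example is the order of a rational function along a prime divisor of a normal variety.

The next lemma says that units have many independent valuation vectors.

**Lemma 9.** Let $Y$ be an irreducible affine variety whose coordinate ring is generated by units $x_1,\dots,x_N$ and their inverses. The $\mathbb Q$-span $S\subset\mathbb Q^N$ of the vectors $(v(x_1),\dots,v(x_N))$, with $v$ ranging over the $\mathbb Z$-valued valuations of $\mathbb K(Y)$ trivial on $\mathbb K$, has dimension at least $\dim Y$.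

For example, let $Y$ be the line $x+y=1$ with $xy\ne0$. The orders at $x=0$ and at $x=1$ give the vectors $(1,0)$ and $(0,1)$, so $\dim S=2$ while $\dim Y=1$.

**Proof.** Let $e=\dim S$.

**Step 1: monomials orthogonal to $S$ are constants.** Let $u\in\mathbb Z^N$ be orthogonal to $S$ and put $f=x^u=\prod x_i^{u_i}$. Then $v(f)=\sum u_iv(x_i)=0$ for all $v$. Take a normal projective variety with function field $\mathbb K(Y)$ (the normalization of a projective closure of $Y$). If $f$ had no pole along any prime divisor, it would be regular everywhere by normality, hence constant because the variety is projective and $\mathbb K$ is algebraically closed. So a nonconstant $f$ would have a pole along some prime divisor, and the order along it would be a valuation with $v(f)<0$. Hence $f\in\mathbb K^*$.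

**Step 2: count.** The space $S$ is spanned by integer vectors, so $S^\perp\cap\mathbb Z^N$ has rank $N-e$. By Step 1 it lies in the kernel of $\mathbb Z^N\to\mathbb K(Y)^*/\mathbb K^*$, $u\mapsto x^u$. So the image of this map has rank at most $e$. Choose $f_1,\dots,f_{e'}$, $e'\le e$, whose classes form a maximal independent subset of the image. Some positive power of each $x_i$ is a constant times a monomial (with integer exponents) in the $f_m$. So $\mathbb K(Y)=\mathbb K(x_1,\dots,x_N)$ is algebraic over $\mathbb K(f_1,\dots,f_{e'})$, and $\dim Y\le e'\le e$. $\square$

The engine of the proof follows. It says that above a certain rank, equal multidegrees can always be refined further.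

**Proposition 10.** Let $(V,\ell_{ij})$ be an $(r,d,n)$-configuration with $r\ge2$, with a block decomposition into $\kappa$ blocks for which all rows have the same multidegree. If $n>r+d-2$, then some elementary degeneration of it has a block decomposition with more than $\kappa$ blocks.

**Proof.**

**Step 1: a large variety on which all ratios $T_i/T_1$ are constant.** Let $\mathcal U\subset V^*$ be the nonempty open set where all $\ell_{ij}\ne0$. It is the complement of the zero set of one polynomial, hence affine of dimension $n$. Pick $p_0\in\mathcal U$, and let $Y$ (with reduced structure) be an irreducible component through $p_0$ of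
$$\{p\in\mathcal U:\ T_i(p)\,T_1(p_0)=T_1(p)\,T_i(p_0),\quad 2\le i\le r-1\}.$$
These are $r-2$ equations satisfied at $p_0$, so $\dim Y\ge n-(r-2)$ by Krull. Since $T_r=-\sum_{i<r}T_i$, the equation holds on $Y$ also for $i=r$. Hence on $Y$ each $T_i$ is $T_i(p_0)/T_1(p_0)$ times $T_1$, a nonzero constant times $T_1$. The $\ell_{ij}$ span $V$, so the coordinate ring of $\mathcal U$ is generated by the $\ell_{ij}$ and their inverses. The same holds for $Y$, and the $\ell_{ij}|_Y$ are units.

**Step 2: every valuation gives an elementary degeneration.** Let $v$ be a $\mathbb Z$-valued valuation of $\mathbb K(Y)$ trivial on $\mathbb K$, and put $w_{ij}=v(\ell_{ij}|_Y)\in\mathbb Z$. Then $\sum_jw_{ij}=v(T_i|_Y)=v(T_1|_Y)$, so (a) of Lemma 7 holds. Every element of $G_{>c}$ is a combination of forms whose restrictions have $v>c$, so its restriction has $v>c$, possibly $v=\infty$. As $v(\ell_{ij}|_Y)=w_{ij}$, we get $\ell_{ij}\notin G_{>w_{ij}}$, which is (b).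

**Step 3: the blocks of the degeneration.** Each $G_{\ge c}$ is spanned by forms lying in blocks, so $G_{\ge c}=\bigoplus_b(G_{\ge c}\cap V_b)$, and $G_{\ge c}\cap V_b$ is spanned by the $\ell_{ij}\in V_b$ with $w_{ij}\ge c$. Hence
$$\bar V=\bigoplus_{b,c}\,(G_{\ge c}\cap V_b)/(G_{>c}\cap V_b),$$
and each $\bar\ell_{ij}$ lies in one summand. The $(b,c)$ summand is spanned by the classes $\bar\ell_{ij}$ with $\ell_{ij}\in V_b$ and $w_{ij}=c$, and these are nonzero. So this summand is nonzero if and only if $c$ is a value of $w$ on the forms of block $b$. Each block has at least one form. The nonzero summands are therefore a block decomposition with at least $\kappa$ blocks, and with more than $\kappa$ if $w$ is non-constant on the forms of some block. In that case we are done.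

**Step 4: not every $w$ can be constant on blocks.** Suppose that for every $v$ the vector $w$ is constant on each block. Then all vectors $w$ lie in a space of dimension $\kappa$, and Lemma 9 gives
$$n-r+2\le\dim Y\le\kappa.$$
Let $(a_b)_b$ be the common multidegree. Each block contains some form, hence $a_b\ge1$ for all $b$. Since $\sum_ba_b=d$, we get $\kappa\le d$. So $n\le r+d-2$, a contradiction. $\square$

**Example (the hypothesis $n>r+d-2$ cannot be weakened).** Let $a_1+\dots+a_r=0$ be the only linear relation among $a_1,\dots,a_r,z_1,\dots,z_{d-1}$, and take the rows $a_iz_1\cdots z_{d-1}$. Here $n=(r-1)+(d-1)=r+d-2$. There is a block decomposition into $\kappa=d$ blocks, $\operatorname{span}(a_1,\dots,a_r)$ and the lines $\mathbb Kz_j$, with all multidegrees equal to $(1,\dots,1)$. We check that no elementary degeneration has more blocks. By (b), proportional forms have equal weights: if $\ell'$ is proportional to $\ell$ and has larger weight, then $\ell$ lies in $G_{>w(\ell)}$. So each $z_j$ has the same weight in all rows, and by (a) all $a_i$ have the same weight. Then each $G_{\ge c}$ is a sum of some of the $d$ blocks, and the degeneration is isomorphic to the configuration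 itself. In any block decomposition of it, all $a_i$ lie in one block. Otherwise the components of $\sum a_i=0$ in the blocks would be relations among proper subsets of the $a_i$, and proper subsets are independent. Every block contains some form, so there are at most $1+(d-1)=d$ blocks.

## 8. The upper bound from a maximal block decomposition

**Proof of Theorem 4, upper bound.** We show $n\le B(r,d)$ by strong induction on $r\ge2$. Suppose an $(r,d,n)$-configuration exists. Among all $(r,d,n)$-configurations equipped with a block decomposition, choose one with $\kappa$ maximal. This is possible: there is at least one with $\kappa=1$, and always $\kappa\le n$.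

**Case 1: not all multidegrees are equal.** Lemma 8 gives at least two groups, each of size between $2$ and $r-1$. (So this case does not occur for $r=2,3$.) By induction,
$$n\le\sum_In_I\le\sum_I\bigl(|I|+\lfloor|I|/2\rfloor(d-2)\bigr)\le r+\lfloor r/2\rfloor(d-2)=B(r,d).$$

**Case 2: all multidegrees are equal.** If $n>r+d-2$, Proposition 10 would give another $(r,d,n)$-configuration with more than $\kappa$ blocks, against maximality. Hence
$$n\le r+d-2\le r+\lfloor r/2\rfloor(d-2)=B(r,d),$$
since $\lfloor r/2\rfloor\ge1$ and $d\ge2$. $\square$

With the existence part of Section 3 this proves Theorem 4. A non-one-split $k$-plane exists if and only if $k+1\le B(r,d)$, so $\mathbf F_k(X_{r,d})$ is one-split if and only if $k\ge B(r,d)$. This is Theorem 2, and for $d\ge3$ it is the One-Splitting Conjecture.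

**Remark.** The bound $n\le B(r,d)$ holds for configurations over any field: extend scalars to an algebraic closure, where nonzero forms stay nonzero and ranks do not change.

## 9. Extremal planes for even $r$ and rigidity of pairs

Let $r$ be even, $d\ge3$ and $n=rd/2$.

**Definition (pair type).** An $(r,d,n)$-configuration with $n=rd/2$ is of pair type if there are a perfect matching $\mathcal M$ of the rows and, for each $p=\{i<i'\}\in\mathcal M$, a $\sigma_p\in S_d$ and $c_{p,j}\in\mathbb K^*$ with $\ell_{i'\sigma_p(j)}=c_{p,j}\ell_{ij}$ and $\prod_jc_{p,j}=-1$.

In this situation the $n$ forms $\ell_{ij}$ with $i=\min p$, $p\in\mathcal M$, span $V$, so they are a basis. Configurations of pair type correspond exactly to the planes listed in Theorem 3. Conversely, each plane listed there has the $x_{ij}$, $i=\min p$, as coordinates, lies in $X_{r,d}$, and lies in no coordinate hyperplane. So the first claim of Theorem 3 says that every $(r,d,rd/2)$-configuration is of pair type.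

The strategy is as follows. Equality in the count of Section 8 forces a sufficiently degenerate configuration to be of pair type. Then we must climb back up: if a degeneration is of pair type, so was the original. This last point needs $d\ge3$. For $d=2$ drop $z$ from (3): the rows $ab,\,-a(b+c),\,ce,\,-c(e-a)$ form a $(4,2,4)$-configuration with $n=rd/2$. Its elementary degeneration (same weights) has rows $ab,-ab,ce,-ce$, which satisfies the condition of pair type. The original does not: no proper subsum vanishes. There the deformation terms $-ac$ and $+ac$, coming from two different pairs, cancel each other. For $d\ge3$ such a cancellation is impossible, and the next lemma is the reason.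

**Notation.** For pair type, index the pairs $(p,j)$ by a single letter $s$. Write $p(s)=p$, $c_s=c_{p,j}$, $x_s=\ell_{ij}$ and $y_s=\ell_{i'\sigma_p(j)}$. Regard $p$ also as the set of its $d$ indices. For indices $s,t$ put
$$m_{s,t}=x_t\prod_{s'\in p(s)\setminus s}x_{s'}.$$
This is the monomial of the pair $p(s)$ with $x_s$ replaced by $x_t$.

**Lemma 11.** If $d\ge3$ and the $x_s$ are independent variables, the monomials $m_{s,t}$ with $s\ne t$ are pairwise distinct, and distinct from all $m_{s,s}=\prod_{s'\in p(s)}x_{s'}$.

**Proof.** Let $s\ne t$. Among the $d$ factors of $m_{s,t}$, counted with multiplicity, at least $d-1\ge2$ have index in $p(s)$ and at most one has index in another pair. So the monomial determines $p(s)$. Then $s$ is the unique index in $p(s)$ whose variable does not occur, and dividing by $\prod_{s'\in p(s)\setminus s}x_{s'}$ recovers $t$. Finally, if $m_{s,t}=\prod_{s'\in q}x_{s'}$ for a pair $q$, then $q=p(s)$, since $q$ contains the index of at least one factor from $p(s)$ and index sets of different pairs are disjoint. But $x_s$ does not occur in $m_{s,t}$, a contradiction. $\square$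

For $d=2$, with pairs $\{1,2\}$ and $\{3,4\}$, we have $m_{1,3}=x_3x_2=m_{4,2}$.

**Lemma 12 (rigidity).** Let $d\ge3$. If an elementary degeneration of a configuration $(V,\ell_{ij})$ is of pair type, then $(V,\ell_{ij})$ is of pair type.

**Proof.**

**Step 1: coordinates adapted to the filtration.** Label the degeneration as above, and let $x_s,y_s$ be the corresponding forms of the original, so that $\bar y_s=c_s\bar x_s$ with $\prod_{s\in p}c_s=-1$. Proportional nonzero homogeneous elements of $\bar V$ lie in the same $V_c$, so $x_s$ and $y_s$ have the same weight, say $w_s$. The $\bar x_s$ are a basis of $\bar V$ consisting of homogeneous elements, so those with $w_s=c$ are a basis of $V_c=G_{\ge c}/G_{>c}$. By descending induction on $c$, the $x_t$ with $w_t\ge c$ are a basis of $G_{\ge c}$. In particular the $x_s$ are a basis of $V$ and $G_{>c}=\operatorname{span}\{x_t:w_t>c\}$. Since $y_s-c_sx_s\in G_{>w_s}$, we can write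
$$y_s=c_s(x_s+h_s),\qquad h_s\in\operatorname{span}\{x_t:w_t>w_s\}.$$
As $\prod_{s\in p}c_s=-1$, the identity $\sum T_i=0$ becomes
$$\sum_{p\in\mathcal M}\Bigl(\prod_{s\in p}x_s-\prod_{s\in p}(x_s+h_s)\Bigr)=0. \tag{4}$$

**Step 2: the lowest-order part of (4).** Write $h_s=\sum_{\varepsilon>0}h_s^{(\varepsilon)}$ with $h_s^{(\varepsilon)}\in\operatorname{span}\{x_t:w_t=w_s+\varepsilon\}$. Suppose not all $h_s$ vanish, and let $\varepsilon$ be minimal with some $h_s^{(\varepsilon)}\ne0$. Give $x_t$ weight $w_t$. By (a) of Lemma 7 the monomial $\prod_{s\in p}x_s$ has weight $\sigma$ for every $p$. In (4), products with two or more $h$'s have weight at least $\sigma+2\varepsilon$. So the part of (4) of weight $\sigma+\varepsilon$ is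
$$-\sum_sh_s^{(\varepsilon)}\prod_{s'\in p(s)\setminus s}x_{s'}=0.$$

**Step 3: no cancellation.** The left side is a linear combination of monomials $m_{s,t}$ with $w_t=w_s+\varepsilon$, so with $s\ne t$. Its coefficients are, up to sign, those of the $h_s^{(\varepsilon)}$. By Lemma 11 these monomials are distinct, so all $h_s^{(\varepsilon)}$ vanish, a contradiction. Hence all $h_s=0$ and $y_s=c_sx_s$, so $(V,\ell_{ij})$ is of pair type. $\square$

**Proposition 13.** Let $r$ be even and $d\ge3$. Every $(r,d,rd/2)$-configuration is of pair type.

**Proof.** Induction on even $r$. For $r=2$ we have $T_1=-T_2$, and unique factorization gives the claim, as in Proposition 1. Let $r\ge4$.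

**Step 1: degenerate until the multidegrees differ.** We have
$$\tfrac{rd}2-(r+d-2)=\tfrac12(r-2)(d-2)>0,$$
so Proposition 10 applies to every $(r,d,rd/2)$-configuration with a block decomposition whose multidegrees are equal. Start with the given configuration and the trivial block decomposition, and apply Proposition 10 repeatedly as long as all rows have the same multidegree. The number of blocks strictly increases and is at most $n$. So after finitely many elementary degenerations we reach a configuration with a block decomposition whose rows do not all have the same multidegree.

**Step 2: the end of the chain is of pair type.** Apply Lemma 8 and Theorem 4 to it: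
$$\tfrac{rd}2=n\le\sum_In_I\le\sum_IB(|I|,d)=r+(d-2)\sum_I\lfloor|I|/2\rfloor\le\tfrac{rd}2.$$
All inequalities are equalities. Since $d\ge3$, the last one forces all $|I|$ to be even. The middle one forces $n_I=B(|I|,d)=|I|d/2$ for each $I$. As $|I|<r$, each group is of pair type by induction, and the matchings of the groups combine to a perfect matching of all rows. So this configuration is of pair type.

**Step 3: climb back.** By Lemma 12, applied backwards along the chain of degenerations, the original configuration is of pair type. $\square$

This proves the first statement of Theorem 3.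

## 10. The tori in the Fano scheme

Keep $r$ even, $d\ge3$, $k=\frac{rd}2-1$, $n=k+1$. Let $U\subset\mathbf F_k(X_{r,d})$ be the open subscheme of planes contained in no hyperplane $x_{ij}=0$, that is, of the non-one-split planes. For a datum $\tau=(\mathcal M,(\sigma_p)_{p\in\mathcal M})$ let $Z_\tau\subset U$ be the set of planes of Theorem 3 with this $\mathcal M$ and these $\sigma_p$. There are $(r-1)!!$ perfect matchings and $d!$ choices for each of the $r/2$ permutations, so $(r-1)!!\,(d!)^{r/2}$ data. Put $D=\frac r2(d-1)$.

**Step 1: $U=\bigsqcup_\tau Z_\tau$ as sets.** By Proposition 13 the $Z_\tau$ cover $U$. For a plane of pair type the $x_s$ are a basis, so proportionality partitions the $rd$ forms into exactly $n$ classes of size two, namely $\{x_s,y_s\}$. These classes determine $\mathcal M$ and all $\sigma_p$, so the $Z_\tau$ are disjoint.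

**Step 2: $Z_\tau$ is a torus of dimension $D$.** Label by $\tau$ and take the chart of the Grassmannian consisting of the planes that are graphs $y_s=\sum_tA_{st}x_t$. In it $Z_\tau$ is the closed subscheme $A=\operatorname{diag}(c_s)$, $\prod_{s\in p}c_s=-1$ for all $p$. For each $p$, the $d$ units $c_s$ with prescribed product form a copy of a $(d-1)$-dimensional torus. So $Z_\tau$ is isomorphic to a torus of dimension $\frac r2(d-1)=D$. It is contained in $\mathbf F_k(X_{r,d})$, since $\prod_{s\in p}x_s+\prod_{s\in p}c_sx_s=0$ for each $p$.

**Step 3: tangent spaces have dimension $D$.** A tangent vector to $\mathbf F_k(X_{r,d})$ at $L\in Z_\tau$ is a first-order deformation $y_s=c_s(x_s+\epsilon h_s)$ with $\epsilon^2=0$ and $h_s=\sum_ta_{st}x_t$ that satisfies the equation of $X_{r,d}$. Since $\prod_{s\in p}c_s=-1$, the coefficient of $\epsilon$ in that equation is, up to sign,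
$$\sum_sh_s\prod_{s'\in p(s)\setminus s}x_{s'}=\sum_{s\ne t}a_{st}\,m_{s,t}+\sum_{p\in\mathcal M}\Bigl(\sum_{s\in p}a_{ss}\Bigr)\prod_{s\in p}x_s=0.$$
By Lemma 11 the monomials $m_{s,t}$ with $s\ne t$ are distinct from one another and from the $\prod_{s\in p}x_s$, and the latter are distinct for different $p$. So the condition means $a_{st}=0$ for $s\ne t$ and $\sum_{s\in p}a_{ss}=0$ for every $p$. The tangent space has dimension $\frac{rd}2-\frac r2=D$.

**Step 4: $Z_\tau$ is open in $U$, and $U$ is smooth.** At $L\in Z_\tau$ the scheme $\mathbf F_k(X_{r,d})$ contains $Z_\tau$, so its local dimension is at least $D$. The local dimension is at most that of the tangent space, which is $D$. So $\mathbf F_k(X_{r,d})$ is smooth of dimension $D$ at $L$. Near $L$ it is therefore integral of dimension $D$. It contains the $D$-dimensional subscheme $Z_\tau$, which is closed in the chart. A closed subscheme of full dimension in an integral scheme of finite type over $\mathbb K$ is the whole scheme, so $\mathbf F_k(X_{r,d})$ coincides with $Z_\tau$ near $L$. Hence every $Z_\tau$ is open in $U$, and $U=\bigsqcup_\tau Z_\tau$ as schemes. This completes the proof of Theorem 3. $\square$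

## 11. Restricting to a form that divides few rows

Section 4 left open how far restriction to a hyperplane goes. Let $\ell$ be one of the forms of a configuration with $r\ge3$ rows, and let $m(\ell)$ be the number of rows $i$ with $\ell\mid T_i$, that is, of rows containing a multiple of $\ell$. If $\ell$ divides all rows but one, it divides that one too, so $m(\ell)\ne r-1$. Suppose $m=m(\ell)\le r-2$ and pass to $V/\mathbb K\ell$. The $r-m$ rows not divisible by $\ell$ stay nonzero and sum to zero, so they are a configuration in their span. Omit one of the divisible rows: by Lemma 5 the other $r-1$ rows still span $V$. The $m-1$ divisible rows among them contribute at most $d-1$ nonzero classes each. If the bound of Theorem 4 is known for fewer rows, this gives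
$$n\le1+B(r-m,d)+(m-1)(d-1). \tag{5}$$
An arbitrary choice of $\ell$ is not good enough for this count. For $r=5$ and $m=3$ the right side of (5) is $1+d+2(d-1)=3d-1$, which exceeds $B(5,d)=2d+1$ as soon as $d\ge3$. The remedy is to choose $\ell$ with $m(\ell)\le2$, and to count directly when there is no such form.

**Second proof of the upper bound in Theorem 4.** Induction on $r$; the case $r=2$ is Proposition 1. Let $r\ge3$.

If some $\ell$ has $m(\ell)=1$, then (5) reads $n\le1+B(r-1,d)=r+\lfloor(r-1)/2\rfloor(d-2)\le B(r,d)$.

If some $\ell$ has $m(\ell)=2$, then $r\ge4$ because $m(\ell)\ne r-1$, and (5) reads $n\le B(r-2,d)+d=B(r,d)$.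

Otherwise every form divides at least three rows. Then each proportionality class contains at least three of the $rd$ forms, so there are at most $rd/3$ classes, and $n\le rd/3$. For $r$ even this is at most $rd/2=B(r,d)$. For $r$ odd, $B(r,d)-\frac{rd}3=\frac{(r-3)d}6+1>0$. $\square$

**Second proof of Proposition 13.** Let $r$ be even, $d\ge3$, $n=rd/2$. No form divides exactly one row. For $r=2$ this is clear from $T_1=-T_2$. For $r\ge4$ we would get $n\le1+B(r-1,d)=\frac{(r-2)d}2+2<\frac{rd}2$. So every proportionality class meets at least two rows. Hence there are at most $rd/2=n$ classes, and their representatives span $V$. So there are exactly $n$ classes, each consists of two forms in different rows, and representatives form a basis of $V$. In this basis each $T_i$ is a nonzero constant times a squarefree monomial. Distinct monomials are independent, so in $\sum T_i=0$ each monomial that occurs belongs to at least two rows. It belongs to at most two, since a variable occurs in only two rows. So the rows match up in pairs with $T_i+T_{i'}=0$, and unique factorization in each pair gives pair type. $\square$
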